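# A quasisymmetric welding whose glued sphere is not quasiconformal to the round sphere

## 1. A measure on the circle with uniform patches in a singular background

Points of the unit circle $\mathbb S^1$ are written as angles $\theta\in\mathbb R/2\pi\mathbb Z$, and $|\cdot|$ is arclength measure. For $a,b\in\mathbb S^1$, $\sigma(a,b)$ is the length of the shorter arc between them. We start by building a homeomorphism $g$ of the circle. It depends on two parameters, $\kappa\in(0,1]$ and $\delta\in(0,1)$; the second is fixed only in Section 5.

**Cylinders.** The cylinders of generation $n\ge 0$ are the half-open arcs $[2\pi k4^{-n},2\pi(k+1)4^{-n})$, $0\le k<4^n$. Two cylinders are nested or disjoint, and each cylinder has four children in the next generation.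

**Patches.** This step chooses a dense family of disjoint, extremely short cylinders. Put $R_m=4^{-m}$ for $m\ge1$ and enumerate all cylinders as $Q_1,Q_2,\dots$. Go through the list. If $Q_m\subset\bigcup_{i<m}T_i$, there is no $T_m$. Otherwise $Q_m\setminus\bigcup_{i<m}T_i$ is a nonempty finite union of cylinders, and we choose a cylinder $T_m$ inside it whose length $t_m=|T_m|$ is so small that
$$\log\frac{R_m}{t_m}\ \ge\ \pi\,4^m\kappa^{-2}.\tag{1}$$
The $T_m$ are disjoint. Put $T=\bigcup_mT_m$ and $N=\mathbb S^1\setminus T$. Each cylinder $Q_m$ either lies in a finite union of patches $T_i$ or contains $T_m$. Every nondegenerate arc contains a cylinder, so *every nondegenerate arc meets some $T_m$ in a set of positive length.* Nevertheless $T$ is small: $t_m<R_m=4^{-m}$, by a very wide margin.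

**The measure $\lambda$.** Let $\delta_Q=0$ if the cylinder $Q$ is contained in some $T_m$, and $\delta_Q=\delta$ otherwise. Put $\lambda(\mathbb S^1)=2\pi$ and give the four successive children of $Q$ the masses
$$\tfrac14\lambda(Q)\cdot\big(1,\ 1+\delta_Q,\ 1-\delta_Q,\ 1\big).\tag{2}$$
For $\delta=\frac12$, the four cylinders of generation $1$ get $2\pi$ times $\frac14,\frac38,\frac18,\frac14$. The four masses in (2) are positive and add up to $\lambda(Q)$. Each is at most $\frac12\lambda(Q)$, so a cylinder of generation $n$ has mass at most $2\pi 2^{-n}$. Hence the distribution function, defined so far at $4$-adic points, extends to a continuous strictly increasing function, and $\lambda$ extends to a Borel measure with no atoms and full support. Let $\lambda_0$ be the measure obtained from the same rule with $\delta_Q=\delta$ for all $Q$. Inside a patch $T_m$ every subdivision is uniform, so $\lambda=\frac{\lambda(T_m)}{t_m}\,d\theta$ on $T_m$.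

**The homeomorphism $g$.** Put $g(\theta)=\lambda([0,\theta))$ for $0\le\theta<2\pi$. This is an orientation-preserving homeomorphism of $\mathbb S^1$, and $|g(B)|=\lambda(B)$ for Borel sets $B$ (true for arcs, hence for Borel sets).

**Splitting the circle.** This step shows that off the patches $\lambda$ is singular. A cylinder that meets $N$ lies in no $T_m$, and neither do its ancestors, so all factors that produce its mass use $\delta$; thus $\lambda=\lambda_0$ on such a cylinder. Let $K\subset N$ be compact. The union of the generation-$n$ cylinders meeting $K$ decreases to $K$ as $n\to\infty$, since a point of all these unions has distance at most $2\pi4^{-n}$ to $K$ for every $n$. Hence $\lambda(K)=\lambda_0(K)$, and by inner regularity $\lambda=\lambda_0$ on Borel subsets of $N$.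

Under $\lambda_0/2\pi$ the base-$4$ digits of $\theta/2\pi$ are independent with law $\frac14(1,1+\delta,1-\delta,1)$ on $\{0,1,2,3\}$. Under $|\cdot|/2\pi$ they are independent and uniform. Let $E$ be the set where the digit $1$ has asymptotic frequency $\frac{1+\delta}4$. By the strong law of large numbers $|E|=0$ and $\lambda_0(\mathbb S^1\setminus E)=0$. With $E_1=N\cap E$ and $E_2=N\setminus E$ we get
$$\mathbb S^1=T\sqcup E_1\sqcup E_2,\qquad |E_1|=0,\qquad \lambda(E_2)=|g(E_2)|=0.\tag{3}$$

Here is what this is for. Take two round hemispheres and glue them along their boundary circles by $g$. A traveler who moves along the seam may measure each piece of the route either on the first hemisphere, where a piece $B$ costs $|B|$, or on the second, where it costs $|g(B)|$. By (3), $E_1$ is free on the first side and $E_2$ is free on the second. Only the patches cost anything. Because patches are dense, the seam does not collapse and the glued object is a topological sphere. Because each patch is tiny compared with the radius $R_m$ around it, a path can dodge each patch by a half circle in the first hemisphere, and the half circle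 can be chosen so that it meets almost nothing of any prescribed $L^2$ density. So there are paths between seam points that no $L^2$ density can block, which never happens between two points of the round sphere. We now make this precise.

## 2. Gluing, welding and modulus

Let $\mathbb S^2\subset\mathbb R^3$ be the unit sphere with its length distance $\sigma$ and standard conformal structure, $\mathbb S^1=\mathbb S^2\cap(\mathbb R^2\times\{0\})$ the equator, and $Z_1,Z_2$ the open southern and northern hemispheres. On the equator $\sigma$ agrees with the shorter-arc distance of Section 1.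

**Definition (gluing).** Let $g$ be an orientation-preserving homeomorphism of $\mathbb S^1$. Identify $z\in\mathbb S^1\subset\overline Z_1$ with $g(z)\in\mathbb S^1\subset\overline Z_2$. The result is a set $Z$ with inclusions $\iota_j:\overline Z_j\to Z$. For $x,y\in Z$ let $d_Z(x,y)$ be the infimum of $\sum_{i=1}^n\sigma(a_i,b_i)$ over chains $x=x_0,\dots,x_n=y$ such that for each $i$ there are $j_i\in\{1,2\}$ and $a_i,b_i\in\overline Z_{j_i}$ with $\iota_{j_i}(a_i)=x_{i-1}$, $\iota_{j_i}(b_i)=x_i$. Let $Q:Z\to\widetilde Z$ identify points with $d_Z=0$, give $\widetilde Z$ the quotient distance $d$, and put $\widetilde\iota_j=Q\circ\iota_j$.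

One step $x_{i-1},x_i$ of a chain is called a link. The *seam* is $\widetilde\iota_1(\mathbb S^1)$ (in $Z$: $\iota_1(\mathbb S^1)$), and its points are labelled by $\theta$ through $\widetilde\iota_1$. The maps $\iota_j$ are $1$-Lipschitz. So the seam is a $1$-Lipschitz image of a circle and has $\mathcal H^2$-measure $0$.

For $g=\mathrm{id}$, $\widetilde Z=\mathbb S^2$: no chain can beat $\sigma$, by the triangle inequality on the sphere, and a shortest arc on the sphere, cut where it crosses the equator, gives a chain with sum $\sigma(x,y)$.

Away from the seam nothing is distorted. A link cannot join a point of $Z_1$ to a point of $Z_2$, so a chain starting at $\iota_j(a)$, $a\in Z_j$, stays in $\iota_j(Z_j)$ until it first meets the seam. Hence a chain from $\iota_j(a)$ to $\iota_j(b)$ that meets the seam costs at least $\sigma(a,\mathbb S^1)+\sigma(b,\mathbb S^1)$, and one that does not costs at least $\sigma(a,b)$. So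
$$d_Z(\iota_j(a),\iota_j(b))=\sigma(a,b)\quad\text{if } a,b\in Z_j,\ \sigma(a,b)\le\sigma(a,\mathbb S^1)+\sigma(b,\mathbb S^1).\tag{4}$$
Also a chain from $\iota_j(a)$, $a\in Z_j$, to a different point $y$ costs at least $\sigma(a,\mathbb S^1)>0$ if it meets the seam, and otherwise $y=\iota_j(b)$ with $b\in Z_j$ and it costs at least $\sigma(a,b)>0$. So $Q$ can only identify seam points with seam points, and $\widetilde\iota_j|_{Z_j}$ is an injective local isometry. In particular it preserves lengths of paths and carries area to $\mathcal H^2$. Here $\mathcal H^2$ is normalized to agree with area $\mathrm A$ on the hemispheres; another normalization multiplies all moduli by a common constant.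

**Definition (welding).** $g$ is a welding homeomorphism if there are a Jordan curve $\mathcal C\subset\mathbb S^2$ (a welding curve) and conformal maps $\phi_j:Z_j\to\Omega_j$, $j=1,2$, onto the two complementary components of $\mathcal C$, with $g=\phi_2^{-1}\circ\phi_1|_{\mathbb S^1}$. Here $\phi_j$ is extended to a homeomorphism of the closures by Carathéodory's theorem. Given such data, let $\widetilde\pi:\mathbb S^2\to\widetilde Z$ be
$$\widetilde\pi=\widetilde\iota_1\circ\phi_1^{-1}\ \text{on }\overline\Omega_1,\qquad \widetilde\pi=\widetilde\iota_2\circ\phi_2^{-1}\ \text{on }\overline\Omega_2 .$$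

If $w\in\mathcal C$ and $z=\phi_1^{-1}(w)$, then $\phi_2^{-1}(w)=g(z)$, and $\iota_1(z)=\iota_2(g(z))$. So $\widetilde\pi$ is well defined, and it is a continuous surjection. For $g=\mathrm{id}$ one may take $\mathcal C=\mathbb S^1$ and $\phi_j=\mathrm{id}$, and $\widetilde\pi=\mathrm{id}$.

**Definition (quasisymmetry).** A homeomorphism $g$ of $\mathbb S^1$ is a quasisymmetry if there is a homeomorphism $\eta:[0,\infty)\to[0,\infty)$ such that $\sigma(x,y)\le t\,\sigma(x,z)$ implies $\sigma(g(x),g(y))\le\eta(t)\,\sigma(g(x),g(z))$.

For example, if $L^{-1}\sigma(x,y)\le\sigma(g(x),g(y))\le L\,\sigma(x,y)$, then $\eta(t)=L^2t$ works.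

**Length measure.** For a rectifiable path $\gamma:[a,b]\to X$ in a metric space let $V(t)$ be the length of $\gamma|_{[a,t]}$. It is continuous and nondecreasing, and pushes the measure $dV$ forward to Lebesgue measure on $[0,\ell(\gamma)]$. Hence $\int_\gamma\rho\,ds=\int\rho(\gamma(t))\,dV(t)$. We call $dV$ the length measure of $\gamma$. Two facts will be used.

* If $\mu$ is a finite atomless measure on $[a,b]$ with $d(\gamma(s),\gamma(t))\le\mu([s,t])$ for all $s<t$, then $\gamma$ is rectifiable and $dV\le\mu$. Indeed, adding over partitions gives $V(t)-V(s)\le\mu([s,t])$, and the inequality passes from intervals to Borel sets.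
* $\mathcal H^1(\gamma(S))\le dV(S)$ for Borel $S$. Indeed $\gamma=\overline\gamma\circ V$ with $\overline\gamma$ $1$-Lipschitz, and $V(S)$ has Lebesgue measure $dV(V^{-1}(V(S)))=dV(S)$, since $V^{-1}(V(S))\setminus S$ lies in the countably many intervals of constancy of $V$.

**Definition (modulus, quasiconformality).** For a family $\Gamma$ of paths in a metric space $X$ equipped with $\mathcal H^2$, $\operatorname{Mod}\Gamma=\inf_\rho\int_X\rho^2\,d\mathcal H^2$ over Borel $\rho:X\to[0,\infty]$ that are admissible: $\int_\gamma\rho\,ds\ge1$ for every locally rectifiable $\gamma\in\Gamma$. A homeomorphism $f:X\to Y$ is $K$-quasiconformal if $K^{-1}\operatorname{Mod}\Gamma\le\operatorname{Mod}f(\Gamma)\le K\operatorname{Mod}\Gamma$ for every path family $\Gamma$ in $X$.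

Modulus is monotone and countably subadditive in $\Gamma$. Here is the one computation of a modulus that everything depends on.

**Lemma 1.** In $\mathbb S^2$ the family of nonconstant paths through a given point $x_0$ has modulus $0$.

*Proof.* Let $r=\sigma(\cdot,x_0)$ and $\rho=(r\log(1/r))^{-1}\chi_{\{0<r<r_0\}}$ with a small $r_0<1$. Then $\int\rho^2\,d\mathrm A=\int_0^{r_0}\frac{2\pi\sin r}{r^2\log^2(1/r)}dr\le2\pi\int_0^{r_0}\frac{dr}{r\log^2(1/r)}<\infty$. A nonconstant path through $x_0$ reaches some distance $r_1\in(0,r_0)$ from $x_0$, so along it the $1$-Lipschitz function $r$ takes all values in $(0,r_1)$. If the path is locally rectifiable, its $\rho$-integral is therefore at least $\int_0^{r_1}\frac{dr}{r\log(1/r)}=\infty$. So $\varepsilon\rho$ is admissible for every $\varepsilon>0$. $\square$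

**Question A.** Let $g$ be a welding homeomorphism with welding curve $\mathcal C$. If $\widetilde\pi$ is a homeomorphism, is it $1$-quasiconformal?

The problem, from Toni Ikonen, "Two-dimensional metric spheres from gluing hemispheres", arXiv:2106.01295 (2021), is whether the answer to Question A is yes when $g$ is also assumed to be a quasisymmetry. *The answer is no.* The map $g$ of Section 1 is a counterexample.

**Theorem 1.** Let $K_0>1$ and $\kappa\in(0,1]$. There is an orientation-preserving quasisymmetric welding homeomorphism $g$ of $\mathbb S^1$ such that: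

1. $g$ has a $K_0$-quasiconformal extension to $\overline Z_2$, and $g$ has a welding curve that is the image of $\mathbb S^1$ under a $K_0$-quasiconformal self-map of $\mathbb S^2$.
2. For every choice of $(\mathcal C,\phi_1,\phi_2)$, $\widetilde\pi$ is a homeomorphism.
3. There is a set $A\subset\mathbb S^1$ with $|A|\ge2\pi-\frac23$ such that for all distinct $p,q\in A$ the family of all paths in $\widetilde Z$ joining the seam points $p,q$ has modulus $\ge\kappa^{-2}$.

Consequently no homeomorphism between $\mathbb S^2$ and $\widetilde Z$ is $K$-quasiconformal for any $K<\infty$. In particular $\widetilde\pi$ is not.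

Theorem 1 settles the problem. A second theorem, not needed for that, locates the obstruction exactly.

**Theorem 2.** Let $g$ be an orientation-preserving quasisymmetry and $(\mathcal C,\phi_1,\phi_2)$ any welding data.

* (i) If $\widetilde\pi$ is a homeomorphism, then $\operatorname{Mod}\Gamma\le\operatorname{Mod}\widetilde\pi(\Gamma)$ for every path family $\Gamma$.
* (ii) If $\widetilde\pi$ is a homeomorphism, the following are equivalent: (a) $\widetilde\pi$ is $1$-quasiconformal; (b) $\widetilde Z$ is $K$-quasiconformally homeomorphic to $\mathbb S^2$ for some $K$; (c) for every seam point $x$, the family $\Gamma_x$ of nonconstant paths through $x$ has modulus $0$; (d) $\operatorname{Mod}\Gamma_x=0$ for $|\cdot|$-a.e. $x\in\mathbb S^1$.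
* (iii) If $g$ or $g^{-1}$ is absolutely continuous, then $\widetilde\pi$ is a $1$-quasiconformal homeomorphism.

## 3. Two extreme gluings: bi-Lipschitz and purely singular

**The bi-Lipschitz case.** Let $L^{-1}|I|\le|g(I)|\le L|I|$ for all arcs $I$. Write points of $\overline Z_2$ in longitude and latitude $(\theta,\beta)$ and put $G(\theta,\beta)=(g(\theta),\beta)$. In the metric $d\beta^2+\cos^2\!\beta\,d\theta^2$ both $G$ and $G^{-1}$ multiply lengths of curves by at most $L$. Two points of a closed hemisphere are joined by a shortest arc inside it, so $G$ and $G^{-1}$ are $L$-Lipschitz on $\overline Z_2$. Define $P:\mathbb S^2\to Z$ by $P=\iota_1$ on $\overline Z_1$ and $P=\iota_2\circ G$ on $\overline Z_2$. This is a bijection, because on the equator $\iota_2(g(z))=\iota_1(z)$. Cutting a shortest arc of the sphere where it crosses the equator shows that $P$ is $L$-Lipschitz. Conversely, applying $P^{-1}$ to both ends of a link multiplies its cost by at most $L$, so summing along a chain gives $\sigma(P^{-1}x,P^{-1}y)\le L\,d_Z(x,y)$. So $d_Z$ is a metric and $P$ is $L$-bi-Lipschitz. If $\rho$ is admissible for $\Gamma$,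 then $L\,\rho\circ P^{-1}$ is admissible for $P(\Gamma)$, at a cost at most $L^4\int\rho^2d\mathrm A$, and symmetrically. Hence $P$ is $L^4$-quasiconformal. Here condition (b) of Theorem 2(ii) holds, and by that theorem $\widetilde\pi$ is $1$-quasiconformal.

**The purely singular case.** Let $g_0(\theta)=\lambda_0([0,\theta))$, i.e. Section 1 without patches. Let $I$ be an arc with endpoints $\theta,\theta'$ and $\varepsilon>0$. Since $|E|=0$, there is an open subset $U$ of the interior of $I$ that contains all points of $E$ in that interior and has $|U|<\varepsilon$. As $\lambda_0$ is carried by $E$, finitely many components $U_1,\dots,U_k$ of $U$ carry all of $\lambda_0(I)$ except for less than $\varepsilon$. Go from $\theta$ to $\theta'$ by crossing each $\overline{U_i}$, $i\le k$, with one link in $\overline Z_1$, at total cost less than $\varepsilon$. Cross each of the finitely many remaining closed arcs $V$ with one link in $\overline Z_2$, at cost at most $|g_0(V)|=\lambda_0(V)$; these add up to less than $\varepsilon$. Hence $d_Z=0$ between any two seam points: the whole seam collapses to a point, and $\widetilde\pi$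 is not a homeomorphism. This $g_0$ is quasisymmetric (the proof in Section 5 applies verbatim), but the hypothesis of the problem excludes it.

So a counterexample should be singular on a large set and yet keep a positive price on every arc. This is why $T$ must be dense. If some nondegenerate arc contained no point of $T$, the argument just given would collapse it.

## 4. The distance along the seam, from below and from above

**Lemma 2.** Let $g$ be an orientation-preserving homeomorphism of $\mathbb S^1$ and $\nu$ a finite Borel measure on $\mathbb S^1$ with $\nu(I)\le\min(|I|,|g(I)|)$ for all arcs $I$. Let $\delta_\nu(x,y)$ be the smaller of the $\nu$-measures of the two closed arcs between $x$ and $y$. Then $d_Z(\iota_1x,\iota_1y)\ge\delta_\nu(x,y)$ for $x,y\in\mathbb S^1$. If $\nu(I)>0$ for every nondegenerate arc $I$, then $d_Z$ is a metric, $Q$ is a bijection, and $\widetilde\pi$ is a homeomorphism (for any welding data, if $g$ is a welding).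

*Proof.* **Step 1: $\delta_\nu$ is a lower bound for one crossing.** The measure $\nu$ has no atoms, because degenerate arcs have $|I|=0$. The union of an arc between $x,y$ and an arc between $y,z$ is connected, so it contains an arc between $x$ and $z$; thus $\delta_\nu$ satisfies the triangle inequality. Next, $\sigma(x,y)=|I|$ and $\sigma(g(x),g(y))=|g(I')|$ for suitable arcs $I,I'$ between $x$ and $y$. Hence both numbers are at least $\delta_\nu(x,y)$.

**Step 2: chains between seam points.** Consider two consecutive visits of a chain to the seam. All chain points between them are interior, and they lie in one hemisphere $Z_j$, since no link joins $Z_1$ to $Z_2$. By the triangle inequality in $\overline Z_j$, this part of the chain costs at least the $\sigma$-distance in $\overline Z_j$ of the two visits. If the visits have labels $x',y'$, this is $\sigma(x',y')$ for $j=1$ and $\sigma(g(x'),g(y'))$ for $j=2$. In both cases Step 1 bounds it below by $\delta_\nu(x',y')$. Summing over the visits gives the first claim.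

**Step 3: the homeomorphism.** If $\nu$ is positive on nondegenerate arcs, distinct seam points have positive distance. By the remark after (4), a point off the seam has positive distance to every other point. So $d_Z$ is a metric and $\widetilde Z=Z$. Then $\widetilde\pi$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism. $\square$

**The map of Section 1 gives a topological sphere.** From here to the end of Section 8, $g$ is the map of Section 1. Let $\nu=\sum_m\min(1,\lambda(T_m)/t_m)\,d\theta|_{T_m}$. Then $\nu\le|\cdot|$ and $\nu\le\lambda=|g(\cdot)|$. Every nondegenerate arc meets some $T_m$ in positive length, so it has positive $\nu$-measure. Lemma 2 applies, for every choice of welding data. *This is item 2 of Theorem 1*, once we know that $g$ is a welding. In particular $\widetilde Z=Z$ and $d=d_Z$.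

**Lemma 3.** For $\theta<\theta'<\theta+2\pi$: $\ d(\widetilde\iota_1(\theta),\widetilde\iota_1(\theta'))\le|[\theta,\theta']\cap T|$.

*Proof.* The argument of Section 3 is repeated, now also crossing the patches on the first side. Let $\varepsilon>0$ and $I=[\theta,\theta']$. Since $|E_1|=0$, there is an open $U\subset(\theta,\theta')$ containing $(E_1\cup T)\cap(\theta,\theta')$ with $|U|\le|I\cap T|+\varepsilon$. Let $U_1,U_2,\dots$ be its components and choose $k$ with $\lambda(\bigcup_{i>k}U_i)<\varepsilon$. Then $I\setminus(U_1\cup\dots\cup U_k)$ is a finite union of disjoint closed arcs $V_j$, possibly degenerate, and each lies in $\{\theta,\theta'\}\cup E_2\cup\bigcup_{i>k}U_i$. Since $\lambda$ has no atoms and $\lambda(E_2)=0$ by (3), $\sum_j\lambda(V_j)<\varepsilon$. Use one link in $\overline Z_1$ across each $\overline{U_i}$, $i\le k$ (cost at most $|U_i|$), and one link in $\overline Z_2$ across each $V_j$ (cost at most $|g(V_j)|=\lambda(V_j)$). The total is at most $|I\cap T|+2\varepsilon$. $\square$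

## 5. Doubling on both sides: quasisymmetry and welding

The rule (2) leaves the two outer children with factor $\frac14$ whatever $\delta_Q$ is. This is what keeps neighbors comparable even though $\delta_Q$ jumps between $0$ and $\delta$. A two-children rule with factors $\frac{1\pm\delta}2$ would not do. The two generation-$n$ cylinders adjacent at the midpoint would have masses proportional to $(1+\delta)(1-\delta)^{n-1}$ and $(1-\delta)(1+\delta)^{n-1}$, and their ratio is unbounded in $n$.

**Step 1: adjacent cylinders.** We show that adjacent cylinders of equal generation (on the circle) have $\lambda$-mass ratio in $[q^{-1},q]$, $q=\frac{1+\delta}{1-\delta}$. Let $Q$ be their smallest common ancestor. They lie in two cyclically adjacent children of $Q$ (the pair last/first occurs only for $Q=\mathbb S^1$), and the mass ratio of these children is in $[q^{-1},q]$ by (2). From these children, one of the two cylinders is reached by descending only through last children and the other only through first children. All these factors are $\frac14$.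

**Step 2: adjacent intervals.** We pass from cylinders to arbitrary intervals. Let $\tilde\lambda$ be the $2\pi$-periodic lift of $\lambda$ to $\mathbb R$, and let $I,J$ be adjacent intervals of length $\ell>0$. Let $j\ge1$, let $n\ge0$ be minimal with $2\pi4^{-n}\le4^{-j}\ell$, and put $k=\ell4^n/2\pi\ge4^j$. So $k$ is the length $\ell$ measured in cylinders of generation $n$. Then $I$ meets at most $k+2$ lifted cylinders of generation $n$, and $J$ contains at least $k-2>0$ of them. If $n=0$, all these have mass $2\pi$. If $n\ge1$, minimality of $n$ gives $k<4^{j+1}$. Hence the cylinders meeting $I\cup J$ are among at most $2\cdot4^{j+1}+2$ consecutive ones, and by Step 1 their mass ratios are at most $q^{2\cdot4^{j+1}+2}$. In both cases $\tilde\lambda(I)/\tilde\lambda(J)\le\frac{k+2}{k-2}\,q^{2\cdot4^{j+1}+2}$. As $\frac{k+2}{k-2}$ decreases in $k$ and $j\ge1$ was arbitrary,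
$$\tilde\lambda(I)\le M\tilde\lambda(J),\qquad M=M(\delta):=\inf_{j\ge1}\frac{4^j+2}{4^j-2}\,q^{\,2\cdot4^{j+1}+2}<\infty .\tag{5}$$
Moreover $M(\delta)\to1$ as $\delta\to0$. For fixed $j$ the power of $q$ tends to $1$, so $\limsup M(\delta)\le\frac{4^j+2}{4^j-2}$; now let $j\to\infty$. **Fix $\delta$ with $M(\delta)^2\le K_0$.**

**Step 3: $g$ is a quasisymmetry.** Let $x,y,z\in\mathbb S^1$, $a=\sigma(x,y)$, $b=\sigma(x,z)>0$, and let $L^{+}(r),L^-(r)$ be the $\tilde\lambda$-masses of the intervals of length $r$ to the right and left of $x$. By (5),
$$L^\pm\le ML^\mp,\qquad L^\pm(2r)\le(1+M)L^\pm(r),\qquad L^\pm(r)\le\tfrac M{1+M}L^\pm(2r).$$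
If $y$ lies on side $s$ of $x$, then $\sigma(g(x),g(y))\le L^s(a)$. If $z$ lies on side $s'$, the arc from $x$ to $z$ of length $b\le\pi$ has mass $L^{s'}(b)$. The complementary arc has length at least $b$, so it contains the interval of length $b$ on the other side of $x$, of mass at least $M^{-1}L^{s'}(b)$. So $\sigma(g(x),g(z))\ge M^{-1}L^{s'}(b)$. Now let $a\le tb$ with $0<t\le2^k$, $k\in\mathbb Z$. Put $C_k=(1+M)^k$ for $k\ge0$ and $C_k=(\frac M{1+M})^{|k|}$ for $k<0$. Then
$$\sigma(g(x),g(y))\le L^s(2^kb)\le C_kL^s(b)\le MC_kL^{s'}(b)\le M^2C_k\,\sigma(g(x),g(z)).$$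
So $\sigma(g(x),g(y))\le\psi(t)\,\sigma(g(x),g(z))$ with $\psi(t)=M^2C_{\lceil\log_2t\rceil}$. This function is nondecreasing and tends to $0$ as $t\to0$. Therefore $\eta(t)=t+\int_1^2\psi(tu)\,du=t+\frac1t\int_t^{2t}\psi(v)\,dv$, $\eta(0)=0$, is continuous and strictly increasing, is unbounded, and satisfies $\eta\ge\psi$. It is the required homeomorphism. (If $t=0$ then $y=x$.)

**Step 4: a $K_0$-quasiconformal extension.** By (5) the lift $\tilde g:\mathbb R\to\mathbb R$ of $g$ satisfies the Beurling–Ahlfors $M$-condition. By Beurling–Ahlfors (Acta Math. 96 (1956)), for a suitable $r>0$ the map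
$$x+iy\ \mapsto\ \tfrac12(\alpha+\beta)+\tfrac{ir}2(\alpha-\beta),\qquad\alpha=\int_0^1\tilde g(x+ty)\,dt,\quad\beta=\int_0^1\tilde g(x-ty)\,dt,$$
is an $M^2$-quasiconformal extension of $\tilde g$ to the upper half-plane. Since $\tilde g(x+2\pi)=\tilde g(x)+2\pi$, the map commutes with translation by $2\pi$, as does its inverse. So it descends under $z\mapsto e^{iz}$ to a quasiconformal self-homeomorphism of the punctured disk. The puncture corresponds to $y\to\infty$. It is fixed, since $\tilde g(x)-x$ is bounded and so $\alpha-\beta=y+O(1)$. An isolated point is removable. Stereographic projection from the south pole identifies $\overline Z_2$ with the closed disk, preserves angles, and is the identity on $\mathbb S^1$. Conjugating with it gives a $K_0$-quasiconformal extension $G:\overline Z_2\to\overline Z_2$ of $g$.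

**Step 5: $g$ is a welding.** By the measurable Riemann mapping theorem there is a quasiconformal $f:\mathbb S^2\to\mathbb S^2$ with the Beltrami coefficient of $G$ on $Z_2$ and $0$ on $Z_1$; it is $K_0$-quasiconformal. Put $\phi_1=f|_{\overline Z_1}$ and $\phi_2=f\circ G^{-1}$. The first is conformal in $Z_1$. The second is conformal in $Z_2$ because $f$ and $G$ have the same Beltrami coefficient there. On $\mathbb S^1$, $\phi_2\circ g=f=\phi_1$. So $\mathcal C=f(\mathbb S^1)$ is a welding curve. *This proves item 1 of Theorem 1.*

## 6. Why the seam itself is not the right path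

To prove item 3 we must show that paths joining $p$ and $q$ cannot be blocked cheaply. By Lemma 3 the seam is unusually short: adding over partitions, the seam path $\theta\mapsto\widetilde\iota_1(\theta)$, $\theta\in[p,q]$, has length at most $|[p,q]\cap T|$, which is tiny. One would first try to use this path. It is useless. Its length is positive, since $d(\widetilde\iota_1(p),\widetilde\iota_1(q))>0$, and it lies entirely in the seam, which has $\mathcal H^2$-measure $0$. So the density $\rho=\infty\cdot\chi_{\rm seam}$, with $\int\rho^2d\mathcal H^2=0$, is admissible for it. The same density blocks every path that spends positive length on the seam.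

A path that cannot be blocked must therefore spend *zero* length on the seam, although it may use the seam a great deal. All the length of the seam comes from the patches. So the path should stay on the seam outside small neighborhoods of the patches and jump over each patch inside a hemisphere. The jump over $T_m$ can be any half circle around its center with radius between $t_m$ and $R_m$. Since $\log(R_m/t_m)$ is enormous by (1), among these half circles there is one on which $\rho$ has small integral, for any given $\rho\in L^2$. The jumps then have to be assembled, with infinitely many of them overlapping, into one continuous path. We must also check that the part left on the seam has no length. This is what the next section does.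

## 7. Half-circle detours around all patches

Let $c_m$ be the center of $T_m$ and
$$A=\mathbb S^1\setminus\bigcup_m[c_m-R_m,c_m+R_m],\qquad|A|\ge2\pi-\sum_{m\ge1}2\cdot4^{-m}=2\pi-\tfrac23 .$$

**Proposition 4.** Let $p\ne q$ in $A$ and let $\rho:\widetilde Z\to[0,\infty]$ be Borel with $\|\rho\|^2=\int\rho^2\,d\mathcal H^2<\infty$. There is a rectifiable path $\Gamma$ in $\widetilde Z$ from $\widetilde\iota_1(p)$ to $\widetilde\iota_1(q)$ with $\int_\Gamma\rho\,ds\le\kappa\|\rho\|$.

*Proof.* Let $\rho_1=\rho\circ\widetilde\iota_1$ on $Z_1$. As $\widetilde\iota_1|_{Z_1}$ is an injective local isometry, $\int_{Z_1}\rho_1^2\,d\mathrm A\le\|\rho\|^2$.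

**Step 1: choose the radii.** This step finds a cheap half circle around each patch. For $0<s<\pi/2$ and $c\in\mathbb S^1$ let $\Sigma_s(c)=\{z\in Z_1:\sigma(z,c)=s\}$, a half circle of length $\pi\sin s$. In polar coordinates around $c_m$, and by Cauchy–Schwarz,
$$\int_{t_m}^{R_m}\Big(\int_{\Sigma_s(c_m)}\rho_1\,d\mathcal H^1\Big)\frac{ds}s=\int_{\{z\in Z_1:\,t_m<\sigma(z,c_m)<R_m\}}\frac{\rho_1(z)}{\sigma(z,c_m)}\,d\mathrm A\le\|\rho\|\Big(\int_{t_m}^{R_m}\frac{\pi\sin s}{s^2}\,ds\Big)^{1/2}\le\|\rho\|\Big(\pi\log\frac{R_m}{t_m}\Big)^{1/2}.$$
The measure $ds/s$ gives $[t_m,R_m]$ mass $\log(R_m/t_m)$. So there is $s_m\in[t_m,R_m]$ such that $\Sigma_m:=\Sigma_{s_m}(c_m)$ satisfies, by (1),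
$$\int_{\Sigma_m}\rho_1\,d\mathcal H^1\le\|\rho\|\Big(\frac\pi{\log(R_m/t_m)}\Big)^{1/2}\le2^{-m}\kappa\|\rho\|.\tag{6}$$
Let $J_m=(c_m-s_m,c_m+s_m)$ be the arc under the half circle. As $s_m\ge t_m$, $\overline{T_m}\subset J_m$.

**Step 2: the arcs to be skipped.** Represent an arc from $p$ to $q$ by real numbers $p<q<p+2\pi$. Since $p,q\in A$ and $\overline{J_m}\subset[c_m-R_m,c_m+R_m]$, no $\overline{J_m}$ contains $p$ or $q$. So each $J_m$ is contained in $(p,q)$ or disjoint from $[p,q]$. From here on we consider only those $m$ with $J_m\subset(p,q)$ (with $c_m$ lifted accordingly), and put $O=\bigcup J_m$, $F=[p,q]\setminus O$. A patch $T_m$ that meets $[p,q]$ has $J_m\subset(p,q)$. Hence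
$$T\cap[p,q]\subset O,\qquad|O|\le\sum_m2s_m\le\tfrac23<\pi.\tag{7}$$

**Step 3: the path as a graph.** The half circles may overlap, so we follow their upper envelope in depth below the equator. Write $X(\theta,\beta)=(\cos\beta\cos\theta,\cos\beta\sin\theta,-\sin\beta)$ for $0\le\beta<\pi/2$. Since $\cos\sigma(X(\theta,\beta),c)=\cos\beta\cos(\theta-c)$, a point with $\beta>0$ lies on $\Sigma_m$ exactly when $\cos\beta=\cos s_m/\cos(\theta-c_m)$, and this forces $|\theta-c_m|<s_m$. So $\Sigma_m$ is the graph $\beta=h_m(\theta)$, $\theta\in J_m$, with
$$h_m(\theta)=\arccos\frac{\cos s_m}{\cos(\theta-c_m)} .$$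
Extend $h_m$ by $0$ to $[p,q]$. It is continuous, and $0\le h_m\le s_m\le4^{-m}$. Let $h=\sup_mh_m$ (and $h=0$ if there is no such $m$). Because $h_m\le4^{-m}$, $h$ is a uniform limit of finite maxima, hence continuous. Moreover $\{h>0\}=O$, and where $h>0$ the supremum is attained. Put
$$\gamma(\theta)=X(\theta,h(\theta)),\qquad\Gamma=\widetilde\iota_1\circ\gamma,\qquad\theta\in[p,q].$$
Then $\gamma$ is continuous, and it is injective because $q-p<2\pi$. It satisfies $\gamma(\theta)=\theta\in\mathbb S^1$ for $\theta\in F$, in particular at $p$ and $q$, and $\gamma(O)\subset\bigcup_m\Sigma_m\subset Z_1$.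

**Step 4: $\gamma$ is locally Lipschitz on $O$.** This lets us compute lengths by integrating $|\gamma'|$. The function $h_m$ is $C^1$ on $J_m$ and decreasing in $|\theta-c_m|$ there. So for $0<\varepsilon\le s_m$ the set $\{h_m\ge\varepsilon/2\}$ is a compact subinterval of $J_m$, and $\max(h_m,\varepsilon/2)$ is Lipschitz on $[p,q]$. Where $h>\varepsilon$, the indices with $s_m<\varepsilon$ do not contribute to the supremum, so $h=\max_{m:\,s_m\ge\varepsilon}\max(h_m,\varepsilon/2)$. This is a maximum of finitely many Lipschitz functions, since $s_m\le4^{-m}$. By continuity of $h$, the relatively open sets $\{h>\varepsilon\}$ exhaust $O$ as $\varepsilon\to0$, each compact subset of $O$ lying in one of them.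

For Borel $S\subset O$ let $\Lambda(S)=\int_S|\gamma'|\,d\theta$. Since $\gamma$ is injective, the area formula gives $\int_Ou(\gamma)\,d\Lambda=\int_{\gamma(O)}u\,d\mathcal H^1$ for Borel $u\ge0$. With $u=\rho_1$ and (6), and with $u=1$, we get
$$\int_O\rho_1(\gamma)\,d\Lambda\le\sum_m\int_{\Sigma_m}\rho_1\,d\mathcal H^1\le\kappa\|\rho\|,\qquad\Lambda(O)\le\sum_m\pi s_m<\infty.\tag{8}$$

**Step 5: all the length of $\Gamma$ is on $O$.** We claim
$$d(\Gamma(\theta),\Gamma(\theta'))\le\Lambda((\theta,\theta')\cap O)\qquad\text{for }p\le\theta<\theta'\le q.\tag{9}$$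
If $(\theta,\theta')\subset O$, this holds because $\widetilde\iota_1$ is $1$-Lipschitz and $\gamma$ is locally Lipschitz on $O$ and continuous at the endpoints.

If $\theta,\theta'\in F$, Lemma 3 and (7) give
$$d(\Gamma(\theta),\Gamma(\theta'))\le|[\theta,\theta']\cap T|\le|(\theta,\theta')\cap O|=\sum(b-a),$$
summed over the components $(a,b)$ of $O$ in $(\theta,\theta')$; as $\theta,\theta'\notin O$, no component is cut. Now $\gamma|_{[a,b]}$ joins the equator points $a$ and $b$, and $b-a<\pi$ by (7). So $b-a=\sigma(a,b)\le\Lambda((a,b))$, and summing gives (9). This is the place where the free travel on $E_1$ and $E_2$ is used: crossing $F$ adds nothing.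

In the remaining case $(\theta,\theta')$ meets $F$. Split $[\theta,\theta']$ at the first and last points of the closed set $F\cap[\theta,\theta']$. The two outer pieces are of the first kind, the middle piece (if nondegenerate) of the second, and the bounds add up.

**Step 6: the integral.** Extend $\Lambda$ to $[p,q]$ by $\Lambda(F)=0$; it is finite and atomless. By (9) and the first fact on length measures, $\Gamma$ is rectifiable and its length measure $dV$ satisfies $dV\le\Lambda$. In particular $F$ is $dV$-null. By (8),
$$\int_\Gamma\rho\,ds=\int_{[p,q]}\rho(\Gamma(\theta))\,dV(\theta)\le\int_O\rho_1(\gamma(\theta))\,d\Lambda(\theta)\le\kappa\|\rho\|.\qquad\square$$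

## 8. Positive modulus between two points

Let $p\ne q$ in $A$, and let $\Gamma_{pq}$ be the family of all paths in $\widetilde Z$ joining $\widetilde\iota_1(p)$ and $\widetilde\iota_1(q)$. If $\rho$ is admissible for it and $\|\rho\|<\infty$, the path of Proposition 4 is a rectifiable member of $\Gamma_{pq}$, so $1\le\kappa\|\rho\|$. Hence $\operatorname{Mod}\Gamma_{pq}\ge\kappa^{-2}>0$, which is item 3.

Suppose there is a homeomorphism between $\mathbb S^2$ and $\widetilde Z$, in either direction. The family in $\mathbb S^2$ corresponding to $\Gamma_{pq}$ consists of all paths joining two distinct points. These are nonconstant paths through a given point, so the family has modulus $0$ by Lemma 1. Since $\operatorname{Mod}\Gamma_{pq}>0$, the $K$-quasiconformality inequalities fail for every $K<\infty$. In particular $\widetilde\pi$ is not $K$-quasiconformal for any $K<\infty$. This proves Theorem 1, and the answer to the problem is negative. $\blacksquare$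

## 9. The inequality that always holds: Theorem 2(i)

From now on $g$ is any orientation-preserving quasisymmetry and $(\mathcal C,\phi_1,\phi_2)$ any welding data.

**A quasiconformal comparison map.** By the Beurling–Ahlfors theorem, $g$ has a quasiconformal extension $G:\overline Z_2\to\overline Z_2$. Put $f=\phi_1$ on $\overline Z_1$ and $f=\phi_2\circ G$ on $\overline Z_2$. On $\mathbb S^1$ we have $\phi_1=\phi_2\circ g$, so $f$ is a homeomorphism of $\mathbb S^2$. It is quasiconformal off $\mathbb S^1$, and circles are removable for quasiconformal homeomorphisms, so $f$ is $K$-quasiconformal for some $K$. Enlarge $K$ so that $G$ is $K$-quasiconformal too. In particular $\mathcal C=f(\mathbb S^1)$ has area $0$. Put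
$$P=\widetilde\pi\circ f:\mathbb S^2\to\widetilde Z,\qquad P=\widetilde\iota_1\text{ on }\overline Z_1,\quad P=\widetilde\iota_2\circ G\text{ on }\overline Z_2.\tag{10}$$
Off $\mathcal C$, $\widetilde\pi$ is a conformal map followed by a local isometry; $|D\widetilde\pi|$ denotes its conformal factor.

**Exceptional paths.** "A.e. path" means: up to a family of modulus $0$. If each path of a family has a subpath in a family of modulus $0$, then the first family has modulus $0$, because densities admissible for the second are admissible for the first. So a property of a.e. compact path holds, for a.e. path, for all its compact subpaths. If $S$ is a null set, then $\int_\alpha\chi_S\,ds=0$ for a.e. $\alpha$: use the density $\infty\cdot\chi_{S'}$ with $S'\supset S$ Borel and null. If $u\in L^2$ is Borel and nonnegative, then $\int_\alpha u\,ds<\infty$ for a.e. compact rectifiable $\alpha$: use $\varepsilon u$. Quasiconformality gives $|DG|^2\le KJ_G$ a.e., and the same for $G^{-1}$ and $f$; the Jacobians integrate to areas, so the derivatives are in $L^2$. By Fuglede's lemma, the continuous $W^{1,2}$ maps $G,G^{-1}$ on $Z_2$ and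 $f$ on $\mathbb S^2$ are absolutely continuous along a.e. compact rectifiable path, with upper gradients (Borel representatives) $|DG|,|DG^{-1}|,|Df|\in L^2$.

**Proof of (i).** Assume that $\widetilde\pi$ is a homeomorphism.

**Step 1: $P$ does not create length on the seam.** For a.e. $\beta$ in $\mathbb S^2$ the following holds: $\beta$ is locally rectifiable; $\int_\beta\chi_{\mathbb S^1}ds=0$; $\int|DG|\chi_{Z_2}ds<\infty$ on compact subpaths; and on compact subpaths of $\beta$ in $Z_2$, $G$ is absolutely continuous with upper gradient $|DG|$. For such $\beta$ and parameters $s<t$ we claim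
$$d(P\beta(s),P\beta(t))\le\int_{\beta|[s,t]}(1+|DG|\chi_{Z_2})\,ds.\tag{11}$$
If $\beta([s,t])\subset Z_2$, the left side is at most $\sigma(G\beta(s),G\beta(t))\le\int|DG|\,ds$. Otherwise let $s'\le t'$ be the first and last times in $[s,t]$ at which $\beta\in\overline Z_1$. Since $P=\widetilde\iota_1$ on $\overline Z_1$ is $1$-Lipschitz, $d(P\beta(s'),P\beta(t'))\le\sigma(\beta(s'),\beta(t'))\le\ell(\beta|_{[s',t']})$. On $[s,s')$ and $(t',t]$ the path lies in $Z_2$; there use the first case and the continuity of $P\beta$ at $s'$ and $t'$. So (11) holds. Hence $P\circ\beta$ is locally rectifiable, and its length measure is dominated by $(1+|DG|\chi_{Z_2})\,ds$ on $\beta$. In particular it does not charge $\beta^{-1}(\mathbb S^1)$.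

**Step 2: transfer to $\widetilde\pi$.** The map $f$ preserves families of modulus $0$. Writing $\gamma=f\circ\beta$, we conclude that for a.e. $\gamma$ in $\mathbb S^2$ the path $\widetilde\pi\circ\gamma=P\circ\beta$ is locally rectifiable and has no length on $\gamma^{-1}(\mathcal C)$. Let $\rho$ be admissible for $\widetilde\pi(\Gamma)$ and put $\rho'=(\rho\circ\widetilde\pi)\,|D\widetilde\pi|\,\chi_{\mathbb S^2\setminus\mathcal C}$. On the open parameter set where $\gamma\notin\mathcal C$, $\widetilde\pi$ multiplies the length element by $|D\widetilde\pi|$. On its complement $\widetilde\pi\circ\gamma$ has no length. Hence $\int_\gamma\rho'\,ds=\int_{\widetilde\pi\circ\gamma}\rho\,ds\ge1$ for a.e. locally rectifiable $\gamma\in\Gamma$. By conformality off $\mathcal C$, $\int\rho'^2\,d\mathrm A\le\int\rho^2\,d\mathcal H^2$. So $\operatorname{Mod}\Gamma\le\operatorname{Mod}\widetilde\pi(\Gamma)$. $\square$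

If one tries the same with $P^{-1}$, the trouble is on the seam. A path $\alpha$ in $\widetilde Z$ may have no length on the seam, while $P^{-1}\circ\alpha$ runs over a set of positive length of $\mathbb S^1$. The path $\Gamma$ of Proposition 4 does exactly this: it contains all seam points with label in $F$, and $|F|\ge q-p-\frac23>0$ when $q-p>\frac23$. The next section shows that such paths are the only obstruction.

## 10. Paths that meet the seam in positive measure

In this and the next section assume that $\widetilde\pi$, hence $P$, is a homeomorphism. Let $\Psi=P^{-1}$, and let $\Gamma_0$ be the family of compact rectifiable paths $\alpha$ in $\widetilde Z$ with $|\{\theta:\widetilde\iota_1(\theta)\in\alpha\}|>0$.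

**Lemma 5.** If $\operatorname{Mod}\Gamma_0=0$, then $\widetilde\pi$ is $1$-quasiconformal.

*Proof.* **Step 1: $\Psi$ is absolutely continuous on a.e. path.** Let $w=1$ on $\widetilde\iota_1(Z_1)$, $w=|DG^{-1}|\circ\widetilde\iota_2^{-1}$ on $\widetilde\iota_2(Z_2)$, and $w=0$ on the seam; then $w\in L^2$. For a.e. compact rectifiable $\alpha$ in $\widetilde Z$ the following holds: no subpath of $\alpha$ is in $\Gamma_0$; $\int_\alpha\chi_{\rm seam}\,ds=0$; $\int_\alpha w\,ds<\infty$; and on compact subpaths of $\alpha$ in $\widetilde\iota_2(Z_2)$, $G^{-1}\circ\widetilde\iota_2^{-1}$ is absolutely continuous with upper gradient $w$. Fix such $\alpha$. Since $\Psi=\widetilde\iota_1^{-1}$ on the seam and $\alpha\notin\Gamma_0$, $\mathcal H^1(\Psi\alpha\cap\mathbb S^1)=0$. On each component of the open parameter set $\{\alpha\notin\text{seam}\}$, $\Psi$ is either $\widetilde\iota_1^{-1}$, which preserves lengths, or $G^{-1}\circ\widetilde\iota_2^{-1}$. So the length of $\Psi\circ\alpha$ over a subinterval is at most $\int w\,ds$ there. A connected set has diameter at most its $\mathcal H^1$-measure: the $1$-Lipschitz function $\sigma(\cdot,x_0)$,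 with $x_0$ in the set, maps it onto an interval. Hence, for $s<t$,
$$\sigma(\Psi\alpha(s),\Psi\alpha(t))\le\mathcal H^1(\Psi\alpha([s,t]))\le\int_{\alpha|[s,t]}w\,ds,\tag{12}$$
where the part of $\Psi\alpha([s,t])$ on $\mathbb S^1$ contributes $0$ and the rest is covered by countably many pieces of controlled length. By (12), $\Psi\circ\alpha$ is rectifiable and its length measure is dominated by $w\,ds$ on $\alpha$. This measure does not charge $\alpha^{-1}(\text{seam})$.

**Step 2: a bound with constant $K$.** By Step 1, $\int_{\Psi\alpha}\rho\,ds\le\int_\alpha(\rho\circ\Psi)\,w\,ds$ for Borel $\rho\ge0$. If $\rho$ is admissible for $\Gamma$ in $\mathbb S^2$, then the integral of $(\rho\circ\Psi)w$ is at least $1$ along a.e. locally rectifiable $\alpha\in P(\Gamma)$. Moreover $\int(\rho\circ\Psi)^2w^2\,d\mathcal H^2\le K\int\rho^2\,d\mathrm A$: on the first hemisphere this is an equality with constant $1$, and on the second it is $|DG^{-1}|^2\le KJ_{G^{-1}}$ and a change of variables. So $\operatorname{Mod}P(\Gamma)\le K\operatorname{Mod}\Gamma$ for all $\Gamma$ in $\mathbb S^2$.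

**Step 3: from $K$ to $1$.** By Step 2, preimages under $\Psi$ of modulus-zero families have modulus zero. So for a.e. $\alpha$ the path $\beta=\Psi\circ\alpha$ avoids the modulus-zero family on which $f$ fails to be absolutely continuous with $\int|Df|\,ds<\infty$ on compact subpaths. Hence $\widetilde\pi^{-1}\circ\alpha=f\circ\beta$ is locally rectifiable, with length measure dominated by $|Df|\,ds$ on $\beta$. Since the length measure of $\beta$ does not charge $\alpha^{-1}(\text{seam})$, neither does that of $\widetilde\pi^{-1}\circ\alpha$. Now let $\rho$ be admissible for $\Gamma$ in $\mathbb S^2$. As in Section 9, $(\rho\circ\widetilde\pi^{-1})\,|D\widetilde\pi^{-1}|\,\chi_{\widetilde Z\setminus\text{seam}}$ has integral $\int_{\widetilde\pi^{-1}\circ\alpha}\rho\,ds\ge1$ along a.e. locally rectifiable $\alpha\in\widetilde\pi(\Gamma)$. By conformality its squared norm is at most $\int\rho^2\,d\mathrm A$. So $\operatorname{Mod}\widetilde\pi(\Gamma)\le\operatorname{Mod}\Gamma$, and together with (i), $\widetilde\pi$ is $1$-quasiconformal. $\square$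

## 11. Zero modulus at almost every seam point: Theorem 2(ii)

The implications (a)$\Rightarrow$(b) and (c)$\Rightarrow$(d) are trivial. (b)$\Rightarrow$(c): a $K$-quasiconformal homeomorphism matches $\Gamma_x$ with the nonconstant paths through a point of $\mathbb S^2$, which have modulus $0$ by Lemma 1.

**(d)$\Rightarrow$(a).** By Lemma 5 we must show $\operatorname{Mod}\Gamma_0=0$. The idea is to average, over seam points $x$, densities that block paths through $x$. For this a density that blocks $x$ must also block nearby points. Fix $n,k\in\mathbb N$ and $\varepsilon>0$. Let $\Gamma_{x,n}$ be the family of rectifiable paths $[0,1]\to\widetilde Z$ through $x$ of diameter at least $1/n$.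

**Step 1: a good density at one point.** Let $x$ be a seam point with $\operatorname{Mod}\Gamma_x=0$. As $\Gamma_{x,n}\subset\Gamma_x$, there is $\rho_x$ admissible for $\Gamma_{x,n}$ with $\int\rho_x^2\,d\mathcal H^2<\varepsilon$. By the Vitali–Carathéodory theorem we may increase $\rho_x$ slightly to a lower semicontinuous function. Since $\mathcal H^2(\widetilde Z)<\infty$, we may also add a small constant. So we may take $\rho_x$ lower semicontinuous with $\rho_x\ge c>0$.

**Step 2: nearby points are blocked too.** We show that there is an open $U_x\ni x$ with $\int_\gamma\rho_x\,ds\ge\frac12$ for all $\gamma\in\Gamma_{x',n}$, $x'\in U_x$. If not, there are $x_i\to x$ and $\gamma_i\in\Gamma_{x_i,n}$ with $\int_{\gamma_i}\rho_x\,ds<\frac12$. Then $\ell(\gamma_i)\le\frac1{2c}$. Parametrize the $\gamma_i$ on $[0,1]$ with constant speed. The space $\widetilde Z$ is compact, so by Arzelà–Ascoli a subsequence converges uniformly to a Lipschitz path $\gamma$. The limit passes through $x$ and has diameter at least $1/n$, so $\gamma\in\Gamma_{x,n}$.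

The integral of $\rho_x$ is lower semicontinuous under this convergence. Indeed, let $u\le\rho_x$ be continuous and nonnegative, and $0=\tau_0<\dots<\tau_l=1$. By uniform convergence the minimum of $u$ on $\gamma_i[\tau_{j-1},\tau_j]$ tends to that on $\gamma[\tau_{j-1},\tau_j]$, and length is lower semicontinuous. So
$$\liminf_i\int_{\gamma_i}u\,ds\ \ge\ \sum_j\liminf_i\Big(\min_{\gamma_i[\tau_{j-1},\tau_j]}u\Big)\ell(\gamma_i|_{[\tau_{j-1},\tau_j]})\ \ge\ \sum_j\Big(\min_{\gamma[\tau_{j-1},\tau_j]}u\Big)\ell(\gamma|_{[\tau_{j-1},\tau_j]}).$$
Refining the partition turns the right side into $\int_\gamma u\,ds$. Since $\rho_x$ is the increasing limit of continuous nonnegative functions $u$, monotone convergence gives $\int_\gamma\rho_x\,ds\le\liminf_i\int_{\gamma_i}\rho_x\,ds\le\frac12$. This contradicts the admissibility of $\rho_x$.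

**Step 3: averaging.** By Lindelöf, countably many $U_i=U_{x_i}$ cover all seam points $x$ with $\operatorname{Mod}\Gamma_x=0$, that is, $|\cdot|$-a.e. seam point by (d). Let $B_i=\{\theta:\widetilde\iota_1(\theta)\in U_i\setminus\bigcup_{j<i}U_j\}$; these are disjoint Borel sets that fill $\mathbb S^1$ up to a null set. Put $\rho=\sum_i|B_i|\rho_{x_i}$. Then $\|\rho\|\le\sum_i|B_i|\sqrt\varepsilon=2\pi\sqrt\varepsilon$. Let $\gamma$ be rectifiable with diameter at least $1/n$. If $\gamma$ meets $\widetilde\iota_1(B_i)$, it passes through a point of $U_i$, so $\int_\gamma\rho_{x_i}ds\ge\frac12$ by Step 2. Hence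
$$\int_\gamma\rho\,ds\ \ge\ \tfrac12\sum_{i:\ \gamma\cap\widetilde\iota_1(B_i)\ne\emptyset}|B_i|\ \ge\ \tfrac12\,|\{\theta:\widetilde\iota_1(\theta)\in\gamma\}| .$$
So $2k\rho$ is admissible for the family of rectifiable $\gamma$ of diameter at least $1/n$ with $|\{\theta:\widetilde\iota_1(\theta)\in\gamma\}|\ge1/k$, and this family has modulus at most $(2k)^2\,4\pi^2\varepsilon$. Letting $\varepsilon\to0$, it has modulus $0$. A path in $\Gamma_0$ is nonconstant, since $\widetilde\iota_1$ is injective on $\mathbb S^1$ and single points have measure $0$. So $\Gamma_0$ is covered by these families over all $n,k$, and $\operatorname{Mod}\Gamma_0=0$. $\square$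

## 12. Absolute continuity on one side suffices: Theorem 2(iii)

**Step 1: a density on the seam.** Let $w_g\,d\theta+\text{singular}$ be the Lebesgue decomposition of $B\mapsto|g(B)|$ with respect to $|\cdot|$, and let $\nu=\min(1,w_g)\,d\theta$. Then $\nu(I)\le\min(|I|,|g(I)|)$, so Lemma 2 gives $d_Z\ge\delta_\nu$ on the seam.

**Step 2: $g^{-1}$ absolutely continuous.** This means that $|g(B)|=0$ implies $|B|=0$. Let $S_0$ be a $|\cdot|$-null Borel set carrying the singular part and $B=\{w_g=0\}\setminus S_0$. Then $|g(B)|=0$, so $|B|=0$. Hence $w_g>0$ a.e., and $\nu$ and $|\cdot|$ are mutually absolutely continuous. In particular $\nu$ is positive on nondegenerate arcs, and $\widetilde\pi$ is a homeomorphism by Lemma 2.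

Now we show $\operatorname{Mod}\Gamma_0=0$. Let $S$ be a set of seam points of diameter $r$ and $x\in S$. Every $y\in S$ has $\delta_\nu(x,y)\le r$, so $S$ lies in the union of two arcs of $\nu$-measure at most $r$ issuing from $x$, and $S$ is covered by $\nu$-measure $2r$. Hence $\mathcal H^1\ge\frac12\nu$ on the seam. For a.e. compact rectifiable path $\alpha$, $\int_\alpha\chi_{\rm seam}\,ds=0$, because the seam is $\mathcal H^2$-null. So $\mathcal H^1(\alpha\cap\text{seam})=0$ by the second fact on length measures. Thus $\nu(\{\theta:\widetilde\iota_1(\theta)\in\alpha\})=0$, and so $|\{\theta:\widetilde\iota_1(\theta)\in\alpha\}|=0$. That is, $\operatorname{Mod}\Gamma_0=0$, and Lemma 5 shows that $\widetilde\pi$ is $1$-quasiconformal.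

**Step 3: $g$ absolutely continuous.** We interchange the hemispheres. First, $g^{-1}$ is quasisymmetric. Suppose $\sigma(g(x),g(y))\le t\,\sigma(g(x),g(z))$ with $t>0$ and $x,y,z$ such that $y\ne x$; then $z\ne x$. Let $\tau=\sigma(x,z)/\sigma(x,y)$. Then $\sigma(g(x),g(z))\le\eta(\tau)\,\sigma(g(x),g(y))\le\eta(\tau)\,t\,\sigma(g(x),g(z))$. So $\eta(\tau)\ge1/t$, i.e. $\sigma(x,y)\le\sigma(x,z)/\eta^{-1}(1/t)$. The function $t\mapsto1/\eta^{-1}(1/t)$, with value $0$ at $0$, is a homeomorphism of $[0,\infty)$. (If $y=x$, or if $t=0$ and hence $y=x$, there is nothing to prove.)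

Let $R$ be the reflection in the equatorial plane; it is the identity on $\mathbb S^1$. Put $\phi_1'=R\circ\phi_2\circ R$ on $\overline Z_1$ and $\phi_2'=R\circ\phi_1\circ R$ on $\overline Z_2$. These are conformal onto the components of the complement of $R(\mathcal C)$, since two reflections cancel, and on $\mathbb S^1$ we have $\phi_2'^{-1}\circ\phi_1'=R\circ\phi_1^{-1}\circ\phi_2\circ R=g^{-1}$. So $(R(\mathcal C),\phi_1',\phi_2')$ is welding data for $g^{-1}$. Its glued space is isometric to $\widetilde Z$ via $\widetilde\iota_1'(z)\mapsto\widetilde\iota_2(Rz)$, $\widetilde\iota_2'(z)\mapsto\widetilde\iota_1(Rz)$. This is consistent on the seam, where $\widetilde\iota_1'(z)=\widetilde\iota_2'(g^{-1}(z))$ and $\widetilde\iota_2(z)=\widetilde\iota_1(g^{-1}(z))$, and it carries chains to chains of equal cost. Under this isometry the map $\widetilde\pi'$ of $g^{-1}$ becomes, on $R(\overline\Omega_2)$, $\widetilde\iota_2\circ R\circ R\circ\phi_2^{-1}\circ R=\widetilde\pi\circ R$, and likewise on $R(\overline\Omega_1)$. The homeomorphism $g^{-1}$ is orientation-preserving and quasisymmetric, and its inverse $g$ is absolutely continuous.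 So Step 2 applies to it: $\widetilde\pi\circ R$ is a $1$-quasiconformal homeomorphism. Since $R$ is an isometry of $\mathbb S^2$, so is $\widetilde\pi$. $\blacksquare$
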